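\title{The cone $Y\times Y$ is minimal but not full length}

\begin{abstract}
A reduced two-dimensional minimal cone in $\mathbb R^n$ meets the unit sphere along a net $K$ of arcs of great circles. The cone is \emph{full length} if, whenever $K$ is deformed into a nearby and longer net $K'$, the cone over $K'$ can be deformed in the unit ball so as to save an area proportional to the excess of length. Every reduced minimal cone in $\mathbb R^3$ has this property. We show that it fails in $\mathbb R^n$ for every $n\ge4$: the product $Y\times Y$ of two one-dimensional $Y$'s is a reduced minimal cone that is not full length. Along a suitable family of nets the length grows like $t^3$, while nine weighted projections onto planes show that no deformation saves more than $Ct^4$. The proof is self-contained and includes the minimality of $Y\times Y$. We also show that the property holds for $Y\times Y$ when the excess of length is raised to the power $4/3$, and that this exponent is sharp.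
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Minimal cones and the full length property}

Let $n\ge3$. We write $\mathcal H^d$ for the $d$-dimensional Hausdorff measure, normalized to agree with Lebesgue measure on $d$-planes, $\mathbb B=\overline B(0,1)$ for the closed unit ball of $\mathbb R^n$, and $\mathbb S=\partial\mathbb B$ for the unit sphere.

A closed set $E\subset\mathbb R^n$ with locally finite $\mathcal H^2$ measure is (Almgren) \emph{minimal} if
\[
\mathcal H^2(E\cap B)\le\mathcal H^2(\varphi(E)\cap B)
\]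
for every closed ball $B$ and every Lipschitz map $\varphi:\mathbb R^n\to\mathbb R^n$ with $\varphi=\mathrm{id}$ outside $B$ and $\varphi(B)\subset B$. The map $\varphi$ need not be injective: it may glue pieces of $E$ together or collapse them, and the image is measured without multiplicity. The set $E$ is \emph{reduced} if $\mathcal H^2(E\cap B(x,r))>0$ for all $x\in E$ and $r>0$. A \emph{minimal cone} is a minimal set that is a cone centered at the origin. For a reduced minimal cone $X$, the set $K=X\cap\mathbb S$ is a finite union of great circles and arcs of great circles, which meet only at endpoints of arcs, by sets of three, with $120^\circ$ angles.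

A \emph{subdivision} of $K$ is a way of writing $K$ as a finite union of arcs of great circles $\rho_j$, each of length less than $\pi$, such that two distinct arcs meet, if at all, only at common endpoints, and such that the set $V$ of all endpoints contains every triple point of $K$. The set $V$ may also contain points of degree $2$, obtained by cutting circles and long arcs into shorter arcs. Fix a subdivision and a small $\eta>0$. An \emph{$\eta$-deformation} of $K$ is a net $K'=\bigcup_j\rho_j'$ obtained as follows: every vertex $a\in V$, including those of degree $2$, is moved to a point $a'\in\mathbb S$ with $|a'-a|\le\eta$, and every arc $\rho_j$ with endpoints $a,b$ is replaced by the shortest arc of great circle $\rho_j'$ from $a'$ to $b'$. This arc is unique and close to $\rho_j$ for small $\eta$, because $\rho_j$ has length less than $\pi$. We denote by $X'$ the cone over $K'$.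

A map $\varphi:\mathbb R^n\to\mathbb R^n$ is \emph{admissible} if it is Lipschitz, $\varphi=\mathrm{id}$ outside $\mathbb B$, and $\varphi(\mathbb B)\subset\mathbb B$. Its \emph{gain} on $X'$ is the number $\mathcal H^2(X'\cap\mathbb B)-\mathcal H^2(\varphi(X')\cap\mathbb B)$. An admissible map satisfies
\begin{equation}\label{eq:admissible}
\varphi=\mathrm{id}\ \text{ on }\mathbb S,\qquad \varphi(X')\cap\mathbb B=\varphi(X'\cap\mathbb B),
\end{equation}
the first by continuity, the second because $\varphi$ fixes $X'\setminus\mathbb B$ and sends $\mathbb B$ into $\mathbb B$.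

\begin{definition}\label{def:full}
A reduced minimal cone $X$ is \emph{full length} if, for some subdivision of $K=X\cap\mathbb S$, there are constants $\eta_1>0$ and $C_1\ge1$ with the following property: for every $\eta_1$-deformation $K'$ of $K$ with $\mathcal H^1(K')>\mathcal H^1(K)$, some admissible map has gain at least $C_1^{-1}\big(\mathcal H^1(K')-\mathcal H^1(K)\big)$ on $X'$.
\end{definition}

Every reduced minimal cone in $\mathbb R^3$ is full length; these cones are the planes, the cones of type $\mathbb Y$ (three half-planes meeting along a line at $120^\circ$) and the cones of type $\mathbb T$ (cones over the edges of a regular tetrahedron centered at the origin). The following question comes from David's paper \cite{David}.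

\medskip
\noindent\textbf{Problem.} \emph{Is every reduced two-dimensional minimal cone in $\mathbb R^n$, $n>3$, full length?}

\subsection{What the property measures}\label{sub:heuristics}

The part in $\mathbb B$ of the cone over an arc of length $\theta$ is a planar sector of area $\theta/2$. So $\mathcal H^1(K')-\mathcal H^1(K)$ is twice the excess of area of $X'$ over $X$ in $\mathbb B$, and full length says that a fixed fraction of this excess can be removed by a deformation of $X'$. The minimality of $X$ does not give this directly, since by \eqref{eq:admissible} the deformation must fix the new net $K'$.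

A plane is full length for a trivial reason. Cut the great circle $K$ into three arcs of length $2\pi/3$. A deformation is a geodesic triangle $abc$, and with $d$ the geodesic distance on $\mathbb S$ we have $d(b,c)\le d(b,-a)+d(-a,c)=2\pi-d(a,b)-d(a,c)$. So no deformation is longer than $K$. The example depends on the choice of the subdivision; a counterexample has to defeat every subdivision.

To see what to expect in general, regard the total length $L$ of the arcs as a function of the vertices. When an endpoint $v$ of an arc moves with velocity $w$, the length of the arc changes at the rate $-w\cdot\tau$, where $\tau$ is the unit tangent at $v$ pointing into the arc. Hence the gradient of $L$ has components $-g_v$, where the \emph{force} $g_v$ is the sum of the unit tangents at $v$ to the arcs leaving $v$. At $K$ all forces vanish: three unit vectors at $120^\circ$ have sum zero, and so do two opposite ones. At a nearby net, pushing the cone in the direction $g_v$ near the ray through $v$ gains an area of order $|g_v|^2$; Lemma~\ref{lem:push} carries this out for the nets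 that concern us. One is thus led to compare $|\nabla L|^2$ with the excess $L-L_0$, where $L_0=\mathcal H^1(K)$.

At a nondegenerate critical point the two are comparable: for $F(u)=\frac12\sum_m\lambda_mu_m^2$ we have $|\nabla F|^2=\sum_m\lambda_m^2u_m^2\ge2\min_m|\lambda_m|\,|F|$. This is what one sees on a great circle cut into four arcs in $\mathbb R^3$. Move the vertices to $x_\pm=(\pm\cos t,0,\sin t)$ and $y_\pm=(0,\pm\cos t,-\sin t)$. Each of the four arcs has length $\theta=\frac\pi2+\arcsin(\sin^2t)$, so the excess is about $4t^2$, and each force has norm $2\sin t\cos t/\sin\theta$, about $2t$. The squared forces and the excess have the same order. Such examples suggest a positive answer to the problem.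

The comparison breaks down in a direction in which $L-L_0$ starts with a cubic term: for $F(t)=t^3$ we have $|F'|^2=9t^4=9|F|^{4/3}$, which is much smaller than $|F|$. A counterexample then needs a minimal cone whose net has such a direction, and a proof that no admissible map at all does better than the naive push. The second point is the main difficulty.

\subsection{Results}

Let $n\ge4$ and write $\mathbb R^n=\mathbb R^2\times\mathbb R^2\times\mathbb R^{n-4}$. Indices $i,j,k,l$ lie in $\mathbb Z/3$. Identify $\mathbb R^2$ with $\mathbb C$, let $\omega=e^{2\pi\mathrm i/3}$ and $p_k=\omega^k$, and let $Y\subset\mathbb R^2$ be the union of the three rays spanned by $p_0,p_1,p_2$. For a real $2\times2$ matrix $S$ with small operator norm $|S|$, put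
\begin{equation}\label{eq:family}
x_k=(p_k,0,0),\qquad y_l=\big(Sp_l,\sqrt{I-S^TS}\,p_l,0\big).
\end{equation}
These are unit vectors. Let $K_S$ be the union of the nine shortest arcs of great circles from $x_k$ to $y_l$, and $X_S$ the cone over $K_S$. For $S=0$ we obtain $X=X_0=Y\times Y\times\{0\}$, which we denote by $Y\times Y$. Its net $K=K_0$ consists of nine arcs of length $\pi/2$. It has six triple points, and the angles are $120^\circ$: the tangents at $x_k$ are the three vectors $(0,p_l,0)$, and symmetrically at the other three vertices.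

\begin{theorem}\label{thm:main}
For every $n\ge4$, the cone $X=Y\times Y$ is a reduced minimal cone in $\mathbb R^n$, and $X$ is not full length.
\end{theorem}

So the answer to the problem is negative for every $n\ge4$. The problem is accompanied by the remark that all explicitly known reduced minimal cones in higher dimensions are full length; by Theorem~\ref{thm:main}, such a remark cannot apply to $Y\times Y$. Both halves of the theorem follow from one estimate: the cones $X_S$ are minimal up to an error of order four.

\begin{proposition}\label{prop:quartic}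
There are $s_0>0$ and $C$ such that, for $|S|\le s_0$ and every Lipschitz map $\varphi:\mathbb R^n\to\mathbb R^n$ with $\varphi=\mathrm{id}$ on $K_S$,
\[
\mathcal H^2(X_S\cap\mathbb B)\le(1+C|S|^4)\,\mathcal H^2\big(\varphi(X_S\cap\mathbb B)\big).
\]
For $S=0$ the factor is $1$.
\end{proposition}

The next result is not needed for the counterexample. It shows that the model $F(t)=t^3$ predicts the correct exponent.

\begin{theorem}\label{thm:sharp}
Let $X=Y\times Y$ and $K=X\cap\mathbb S$.
\begin{enumerate}
\item[(1)] Use the subdivision of $K$ whose vertices are the six triple points. There are $\eta_0,c>0$ such that for every $\eta_0$-deformation $K'$ of $K$ some admissible map has gain at least $c\,|\mathcal H^1(K')-\mathcal H^1(K)|^{4/3}$ on $X'$.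
\item[(2)] For $X'=X_S$ with $|S|$ small, the supremum of the gains of admissible maps lies between $c|S|^4$ and $C|S|^4$. Whatever the subdivision, the inequality in {\rm(1)} fails with any exponent $p<\frac43$ in place of $\frac43$, even restricted to the $K'$ with $\mathcal H^1(K')>\mathcal H^1(K)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:nets} studies the nets near $K$ and finds the cubic direction. Section~\ref{sec:model} shows the method of proof of Proposition~\ref{prop:quartic} on the one-dimensional $Y$. The proof itself has a topological half (Section~\ref{sec:parity}) and an algebraic half (Section~\ref{sec:comass}). Theorems~\ref{thm:main} and~\ref{thm:sharp} are proved in Sections~\ref{sec:main} and~\ref{sec:sharp}. The letters $c$ and $C$ denote positive constants that may change from line to line and depend neither on the net nor on the map $\varphi$.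

\section{Nets near $K$ and their length}\label{sec:nets}

We shall use the identities
\begin{equation}\label{eq:p}
p_k\cdot p_l=-\tfrac12\ \ (k\ne l),\qquad \sum_kp_k=0,\qquad\sum_kp_kp_k^T=\tfrac32I .
\end{equation}
The last one holds because $\sum_k(z\cdot p_k)^2=\sum_k\frac12\big(1+\operatorname{Re}(\bar z^2\omega^{2k})\big)=\frac32$ for $|z|=1$.

A \emph{configuration} is a point $q=(x_0,x_1,x_2,y_0,y_1,y_2)$ of the manifold $\mathcal M=\mathbb S\times\dots\times\mathbb S$ (six factors). Let $q_S$ be the configuration \eqref{eq:family}, let $q^0=q_0$, with vertices $x_k^0,y_l^0$, and let $|q-q^0|$ be the largest of the six displacements. For $q$ near $q^0$ put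
\[
s_{kl}=x_k\cdot y_l,\qquad\theta_{kl}=\arccos s_{kl},\qquad C_{kl}=\{sx_k+ty_l:\ s,t\ge0\}.
\]
The set $\gamma_{kl}=C_{kl}\cap\mathbb S$ is the shortest arc from $x_k$ to $y_l$, of length $\theta_{kl}$, and $\Sigma_{kl}=C_{kl}\cap\mathbb B$ is a sector of area $\theta_{kl}/2$. Let $K(q)=\bigcup\gamma_{kl}$, $X(q)=\bigcup C_{kl}$ and $L(q)=\sum_{k,l}\theta_{kl}$, so that $L_0=L(q^0)=9\pi/2$. The rays spanned by the six vertices are the \emph{edge rays}.

\subsection{Four-cycles and projections}

The net $K(q)$ is a complete bipartite graph on $3+3$ vertices. Removing $x_i$ and $y_j$ leaves a four-cycle $x_{i+1},y_{j+1},x_{i-1},y_{j-1}$. The cone over it is a topological plane, and we need a linear map that flattens it. Put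
\[
U_i=x_{i+1}-x_{i-1},\qquad V_j=y_{j+1}-y_{j-1},\qquad f_{ij}(z)=(U_i\cdot z,\;V_j\cdot z)\in\mathbb R^2,
\]
and let $\widehat D_{ij}$, $D_{ij}$, $\Gamma_{ij}$ be the unions of the four sets $C_{kl}$, $\Sigma_{kl}$, $\gamma_{kl}$, respectively, over $k\ne i$, $l\ne j$. Let $Q_{ij}=f_{ij}(D_{ij})$.

\begin{lemma}\label{lem:proj}
There is $\eta_*>0$ such that the following holds for $|q-q^0|\le\eta_*$.
\begin{enumerate}
\item[(a)] Two distinct cones $C_{kl}$ meet only along a common edge ray or at $0$.
\item[(b)] The map $f_{ij}:\widehat D_{ij}\to\mathbb R^2$ is a bijection with Lipschitz inverse. The set $Q_{ij}$ is compact and $\partial Q_{ij}=f_{ij}(\Gamma_{ij})$.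
\item[(c)] $\mathcal H^1(K(q))=L(q)$ and $\mathcal H^2(X(q)\cap\mathbb B)=\frac12L(q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $(i,j)$ and write $f=f_{ij}$. At $q^0$, by \eqref{eq:p}, $f(x_{i\pm1})=(\pm\frac32,0)$ and $f(y_{j\pm1})=(0,\pm\frac32)$. So for $\eta_*$ small the images $w_1,\dots,w_4$ of $x_{i+1},y_{j+1},x_{i-1},y_{j-1}$ are nonzero, with arguments within $\pi/8$ of $0,\frac\pi2,\pi,\frac{3\pi}2$. Consecutive arguments differ by a number in $(0,\pi)$, so the convex cone spanned by two consecutive vectors consists of $0$ and of the vectors whose argument lies between theirs. These four planar cones cover $\mathbb R^2$; adjacent ones meet along the ray spanned by their common vector, and opposite ones meet at $0$. They are the images of the four cones $C_{kl}\subset\widehat D_{ij}$, and $f$ is injective on each $C_{kl}$ because $f(x_k)$ and $f(y_l)$ are independent.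

Let $C\ne C'$ be two of the four cones and let $p\in C$, $p'\in C'$ satisfy $f(p)=f(p')$. If $C$ and $C'$ share a vertex $v$, then $f(p)=\lambda f(v)$ with $\lambda\ge0$; since $\lambda v\in C\cap C'$ and $f$ is injective on $C$ and on $C'$, we get $p=\lambda v=p'$. Otherwise $f(p)=0$ and $p=0=p'$. So $f$ is a bijection from $\widehat D_{ij}$ onto $\mathbb R^2$, and, taking $p=p'$, we see that $C\cap C'$ is a common edge ray or $\{0\}$. This proves (a), because for any two pairs $(k,l),(k',l')$ there are $i\notin\{k,k'\}$ and $j\notin\{l,l'\}$. Part (c) follows from (a).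

The inverse of $f$ is linear on each of the four planar cones. A segment in $\mathbb R^2$ is a union of at most four segments, each contained in one of these closed convex cones, so the inverse is Lipschitz. Thus $f$ is a homeomorphism from $\widehat D_{ij}$ onto $\mathbb R^2$, and $\partial Q_{ij}$ is the image of the boundary of $D_{ij}=\widehat D_{ij}\cap\mathbb B$ relative to the cone $\widehat D_{ij}$, which is $\widehat D_{ij}\cap\mathbb S=\Gamma_{ij}$.
\end{proof}

\subsection{The cubic direction}

Since all arcs of $K$ have length $\pi/2$, the length has an exact and simple expansion. Put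
\[
A=\sum_kx_k,\qquad A'=\sum_ly_l,\qquad r(s)=\arcsin s-s,\qquad R=\sum_{k,l}r(s_{kl}).
\]
From $\arccos s=\frac\pi2-\arcsin s$ and $\sum_{k,l}s_{kl}=A\cdot A'$ we get
\begin{equation}\label{eq:length}
L-L_0=-\sum_{k,l}\arcsin s_{kl}=-A\cdot A'-R .
\end{equation}
As $r(s)=O(|s|^3)$, the whole quadratic part of $L-L_0$ is $-A\cdot A'$. It vanishes when each triple keeps sum zero, while the two triples remain free to tilt toward each other. The family \eqref{eq:family} realizes these tilts: for $q=q_S$,
\begin{equation}\label{eq:familyprops}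
A=A'=0,\qquad x_k\cdot x_l=y_k\cdot y_l=p_k\cdot p_l,\qquad s_{kl}=p_k^TSp_l .
\end{equation}
In particular $|s_{kl}|\le|S|$ and $\sin\theta_{kl}=\sqrt{1-s_{kl}^2}=1+O(|S|^2)$.

The unit tangent at $x_k$ to $\gamma_{kl}$ is $\tau=(y_l-s_{kl}x_k)/\sin\theta_{kl}$, and the derivative of $\arccos(x_k\cdot y_l)$ in a direction $w\perp x_k$ is $-w\cdot y_l/\sin\theta_{kl}=-w\cdot\tau$. With $g_v$ the sum of the three unit tangents at the vertex $v$, this gives
\begin{equation}\label{eq:gradient}
\nabla L=(-g_v)_v,\qquad|\nabla L|^2=\sum_v|g_v|^2 .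
\end{equation}
On the family, $\sum_l(y_l-s_{kl}x_k)=A'-(x_k\cdot A')x_k=0$, so $g_{x_k}=O(|S|^2)$, and the same computation with $A$ gives $g_{y_l}=O(|S|^2)$. The push of Section~\ref{sub:heuristics} therefore promises no more than order $|S|^4$, whereas the length can increase at order three.

\begin{lemma}\label{lem:cubic}
For $S=-tI$ with $t>0$ small,
\[
\mathcal H^1(K_S)-\mathcal H^1(K)=3\arcsin t-6\arcsin\tfrac t2=\tfrac38t^3+O(t^5),
\]
and this number is at least $\frac38t^3$.
\end{lemma}

\begin{proof}
Here $s_{kl}=-t$ for the three pairs with $k=l$, and $s_{kl}=t/2$ for the other six. The first equality follows from \eqref{eq:length} and Lemma~\ref{lem:proj}(c). Write $\arcsin t=\sum_{m\ge0}a_mt^{2m+1}$, where $a_m>0$ and $a_1=\frac16$. Then $3\arcsin t-6\arcsin\frac t2=\sum_{m\ge1}3a_m(1-4^{-m})t^{2m+1}$. All terms are positive and the first is $\frac38t^3$.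
\end{proof}

The sign matters: for $S=+tI$ the difference is the opposite number and the net is shorter. Finally, the nets $K_S$ are available whatever the subdivision.

\begin{lemma}\label{lem:subdivision}
Fix a subdivision of $K$ and $\eta>0$. For $|S|$ small, $K_S$ is an $\eta$-deformation of $K$.
\end{lemma}

\begin{proof}
Let $\gamma_{kl}^0$ be the nine arcs of $K$. An arc of great circle contained in $K$ cannot have a triple point in its interior, since no two of the three tangents there are opposite. So the interior of an arc $\rho$ of the subdivision is a connected subset of $K$ minus the triple points, and $\rho$ is a subarc of some $\gamma^0_{kl}$. Move a vertex lying on $\gamma_{kl}^0$ at distance $\alpha\in[0,\frac\pi2]$ from $x_k^0$ to the point of the arc $\gamma_{kl}$ of $K_S$ at distance $\frac{2\alpha}\pi\theta_{kl}$ from $x_k$. This sends $x_k^0$ to $x_k$ and $y_l^0$ to $y_l$, so it is well defined at the triple points. The new point depends continuously on $S$ and is the old one for $S=0$; as there are finitely many vertices, all displacements are at most $\eta$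 for small $|S|$. The new endpoints of $\rho\subset\gamma_{kl}^0$ lie on $\gamma_{kl}$, which has length less than $\pi$, so the shortest arc between them is a subarc of $\gamma_{kl}$. The arcs $\rho\subset\gamma^0_{kl}$ cover $\gamma^0_{kl}$, hence the new arcs cover $\gamma_{kl}$, and the deformed net is $K_S$.
\end{proof}

\section{A one-dimensional model}\label{sec:model}

The proof of Proposition~\ref{prop:quartic} is the product version of an argument showing that the three segments $[0,p_k]$ form a shortest connection of $p_0,p_1,p_2$. We give it for polygonal competitors, where no measure theory is needed.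

Let $\gamma_0,\gamma_1,\gamma_2$ be polygonal paths in $\mathbb R^2$ from a common point to $p_0,p_1,p_2$, and let $Z$ be their union. We claim that $\mathcal H^1(Z)\ge3$. After subdividing, $Z$ is a finite union of segments $e$ (edges) with disjoint interiors, and each $\gamma_k$ is a concatenation of edges. Let $\xi_e$ be a unit vector along $e$, let $|e|$ be its length, and let $n_k(e)$ be the number of times $\gamma_k$ runs through $e$. Put $u_i=p_{i+1}-p_{i-1}$, $f_i(z)=u_i\cdot z$, and $g_i(e)=\sum_{k\ne i}n_k(e)\bmod2$.

\emph{Covering.} Run $\gamma_{i-1}$ backward and then $\gamma_{i+1}$. Along this path $f_i$ goes from $-\frac32$ to $\frac32$. If $y\in(-\frac32,\frac32)$ is not the image of an endpoint of an edge, then $f_i-y$ changes sign each time the path runs through an edge $e$ with $y\in f_i(e)$, and only then. The number of sign changes is odd and equals $\sum_{e:\,y\in f_i(e)}\sum_{k\ne i}n_k(e)$, so some edge with $g_i(e)=1$ projects onto $y$. Since $f_i(e)$ has length $|u_i\cdot\xi_e|\,|e|$, we obtain $3\le\sum_{e:\,g_i(e)=1}|u_i\cdot\xi_e|\,|e|$. Adding the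 three inequalities with weights $\frac13$ gives
\[
3\le\sum_e|e|\cdot\tfrac13\sum_{i:\,g_i(e)=1}|u_i\cdot\xi_e| .
\]

\emph{Patterns.} Each $n_k$ occurs in two of the $g_i$, so $\sum_ig_i(e)$ is even, and $\{i:g_i(e)=1\}$ is empty or of the form $\{i\ne k\}$.

\emph{Pointwise inequality.} Up to sign, the two vectors $u_i$, $i\ne k$, are $a=p_k-p_{k+1}$ and $a'=p_k-p_{k-1}$. We have $a+a'=3p_k$ and $|a-a'|=\sqrt3$, so for a unit vector $\xi$
\[
\tfrac13\big(|a\cdot\xi|+|a'\cdot\xi|\big)=\tfrac13\max\big(|(a+a')\cdot\xi|,|(a-a')\cdot\xi|\big)\le1 .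
\]
Hence $3\le\sum_e|e|=\mathcal H^1(Z)$.

Two features will reappear. Parity is what allows $Z$ to be measured without multiplicity: an edge that the path uses twice is ignored, and an edge counted for all three projections, for which the pointwise inequality would fail (take $\xi$ parallel to $u_0$, which gives $2/\sqrt3$), cannot occur. And among the sign choices, only $\pm\frac13(a+a')=\pm p_k$ is tight; the other choice has room to spare. In the product, paths become the cones $D_{ij}$ over four-cycles, intervals become the sets $Q_{ij}$, a second kind of pattern appears, and the tight case must be controlled to order four in $S$.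

\section{Odd multiplicities and projections}\label{sec:parity}

\subsection{Tools}

The inner product on $\Lambda^2\mathbb R^n$ is determined by
\[
\langle a\wedge b,c\wedge d\rangle=(a\cdot c)(b\cdot d)-(a\cdot d)(b\cdot c).
\]
A \emph{unit simple} $2$-vector is $\xi=e_1\wedge e_2$ with $e_1,e_2$ orthonormal; a plane determines its $\xi$ up to sign. The restriction of $f(z)=(U\cdot z,V\cdot z)$ to this plane multiplies areas by $|(U\cdot e_1)(V\cdot e_2)-(U\cdot e_2)(V\cdot e_1)|=|\langle U\wedge V,\xi\rangle|$. We write $|Q|$ for the Lebesgue measure of $Q\subset\mathbb R^2$ and use three standard facts.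
\begin{enumerate}
\item[(T1)] If $G$ is Lipschitz with constant $\Lambda$, then $\mathcal H^d(G(E))\le\Lambda^d\mathcal H^d(E)$. In particular Lipschitz images of $\mathcal H^2$-null sets, such as segments, are $\mathcal H^2$-null.
\item[(T2)] (Rademacher's theorem and the area formula.) A Lipschitz map $G:\mathbb R^2\to\mathbb R^m$, $m\ge2$, is differentiable almost everywhere, and with $JG=|\partial_1G\wedge\partial_2G|$ we have $\int h\,JG\,dx=\int\sum_{x\in G^{-1}(y)}h(x)\,d\mathcal H^2(y)$ for every integrable $h$. For $m=2$, $JG=|\det DG|$.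
\item[(T3)] (Area formula on rectifiable sets \cite[3.2.20]{Federer}.) Let $Z\subset\mathbb R^n$ be a finite union of Lipschitz images of compact subsets of planes. Then $Z$ is $2$-rectifiable with $\mathcal H^2(Z)<\infty$, and it has an approximate tangent plane, with unit simple $2$-vector $\pm\xi(z)$, at $\mathcal H^2$-almost every $z\in Z$. For $f(z)=(U\cdot z,V\cdot z)$ and $E\subset Z$ Borel, $\int_E|\langle U\wedge V,\xi\rangle|\,d\mathcal H^2=\int_{\mathbb R^2}\#\big(E\cap f^{-1}(y)\big)\,dy$.
\end{enumerate}

\subsection{An odd number of preimages}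

The count of sign changes in the model is replaced by the fact that a map fixing the boundary has degree one.

\begin{lemma}\label{lem:odd}
Let $Q\subset\mathbb R^2$ be compact and let $G:Q\to\mathbb R^2$ be Lipschitz with $G=\mathrm{id}$ on $\partial Q$. Then $\#G^{-1}(y)$ is finite and odd for almost every $y\in Q$.
\end{lemma}

\begin{proof}
Extend $G$ by the identity outside $Q$. The extension is Lipschitz: if $x\in Q$, $x'\notin Q$, the segment $[x,x']$ contains a point $w\in\partial Q$, and $|G(x)-x'|\le\Lambda|x-w|+|w-x'|\le\max(\Lambda,1)|x-x'|$. A point outside $Q$ is not mapped into $Q$, so it suffices to prove the claim for the extension and almost every $y\in\mathbb R^2$.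

Let $\rho\in C_c^\infty(\mathbb R^2)$. We first show that $\int\rho(G)\det DG=\int\rho$. Let $G_\epsilon$ be the convolution of $G$ with a smooth radial kernel of integral one supported in $B(0,\epsilon)$. Since the kernel is even, $G_\epsilon(x)=x$ at distance more than $\epsilon$ from $Q$. The smooth form $\mu=\big(\int_{-\infty}^{y_1}\rho(s,y_2)\,ds\big)dy_2$ satisfies $d\mu=\rho\,dy_1\wedge dy_2$, and $G_\epsilon^*\mu-\mu$ has compact support. By Stokes' theorem $\int d(G_\epsilon^*\mu-\mu)=0$, that is, $\int\rho(G_\epsilon)\det DG_\epsilon=\int\rho$. As $\epsilon\to0$, $G_\epsilon\to G$ uniformly, $DG_\epsilon\to DG$ almost everywhere and boundedly, and $G_\epsilon=G=\mathrm{id}$ outside a fixed compact set. Dominated convergence gives the identity.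

Let $F$ be the set of points where $G$ is not differentiable or $\det DG=0$. By (T1) and (T2), $G(F)$ is null. By (T2) with $h=\mathbf 1_Q$, almost every $y$ has finitely many preimages in $Q$, and it has at most one outside $Q$. So $d(y)=\sum_{x\in G^{-1}(y)}\operatorname{sgn}\det DG(x)$ is, for almost every $y$, a finite sum of terms $\pm1$, and $d$ is locally integrable. Applying (T2) to the bounded, compactly supported function $h=\rho(G)\operatorname{sgn}\det DG$ gives $\int\rho\,d=\int\rho(G)\det DG=\int\rho$. Since $\rho$ is arbitrary, $d=1$ almost everywhere, and a sum of signs equal to $1$ has an odd number of terms.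
\end{proof}

\subsection{The odd parts of a competitor}

In the rest of this section $q$ is any configuration with $|q-q^0|\le\eta_*$, the map $\varphi:\mathbb R^n\to\mathbb R^n$ is Lipschitz with $\varphi=\mathrm{id}$ on $K(q)$, and $Z=\varphi(X(q)\cap\mathbb B)$. The set $Z$ is compact and (T3) applies to it. Let
\[
n_{kl}(z)=\#\{p\in\Sigma_{kl}:\ \varphi(p)=z\}.
\]
This function is Borel and finite $\mathcal H^2$-almost everywhere. Indeed, cut $\Sigma_{kl}$ by the half-open dyadic cubes of side $2^{-m}$. The pieces are $\sigma$-compact, so their images are Borel. The sum of the indicator functions of the images counts the cubes that meet $\Sigma_{kl}\cap\varphi^{-1}(z)$, so it increases to $n_{kl}(z)$ as $m\to\infty$; and its integral is at most $\operatorname{Lip}(\varphi)^2\mathcal H^2(\Sigma_{kl})$ by (T1). Hence $\int n_{kl}\,d\mathcal H^2<\infty$.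

Let $N\subset Z$ be the union of the images under $\varphi$ of the six segments $[0,x_k]$, $[0,y_l]$ and of the sets where some $n_{kl}$ is infinite. It is Borel and $\mathcal H^2(N)=0$. For $z\in Z\setminus N$ put
\[
g_{ij}(z)=\sum_{k\ne i,\ l\ne j}n_{kl}(z)\bmod2,\qquad Z_{ij}=\{z\in Z\setminus N:\ g_{ij}(z)=1\}.
\]
The Borel set $Z_{ij}$ is the part of $Z$ covered an odd number of times by $D_{ij}$.

\begin{lemma}[covering]\label{lem:cover}
For all $i,j$ we have $\displaystyle\int_{Z_{ij}}|\langle U_i\wedge V_j,\xi\rangle|\,d\mathcal H^2\ge|Q_{ij}|$.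
\end{lemma}

\begin{proof}
Write $f=f_{ij}$. By (T3) it suffices to show that $Z_{ij}\cap f^{-1}(y)\ne\emptyset$ for almost every $y\in Q_{ij}$. By Lemma~\ref{lem:proj}(b), the map $G=f\circ\varphi\circ(f|_{D_{ij}})^{-1}$ is Lipschitz on $Q_{ij}$, and it is the identity on $\partial Q_{ij}=f(\Gamma_{ij})$ because $\varphi=\mathrm{id}$ on $K(q)$. By Lemma~\ref{lem:odd} and (T1), for almost every $y\in Q_{ij}$ the set $P_y=\{p\in D_{ij}:f(\varphi(p))=y\}$ has a finite odd number of points and $y\notin f(N)$. Fix such a $y$. Every $z\in Z$ with $f(z)=y$ lies outside $N$, so no point of $P_y$ lies on an edge ray, and by Lemma~\ref{lem:proj}(a) each point of $P_y$ lies in exactly one sector. Sorting the points of $P_y$ by image and by sector gives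
\[
\#P_y=\sum_{z\in Z,\ f(z)=y}\ \sum_{k\ne i,\ l\ne j}n_{kl}(z),
\]
with finitely many nonzero terms. The total is odd, so the inner sum is odd for some $z$, and this $z$ lies in $Z_{ij}\cap f^{-1}(y)$.
\end{proof}

This is the only place where the condition $\varphi=\mathrm{id}$ on the net is used. The map $\varphi$ is not required to preserve $\mathbb B$.

A point of $Z$ may lie in several sets $Z_{ij}$, and we must know in which combinations. Call $\mathcal G\subset(\mathbb Z/3)^2$ a \emph{pattern of type} (A) if $\mathcal G=\{(i,j):i\ne k,\ j\ne l\}$ for some $(k,l)$, and \emph{of type} (B) if $\mathcal G=\{(i,j):j\ne\tau(i)\}$ for some permutation $\tau$ of $\mathbb Z/3$. For instance, with rows and columns numbered $0,1,2$,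
\[
\text{(A)}\quad\begin{pmatrix}0&0&0\\0&1&1\\0&1&1\end{pmatrix},\qquad\qquad\text{(B)}\quad\begin{pmatrix}1&0&1\\0&1&1\\1&1&0\end{pmatrix}.
\]
The first matrix is $(g_{ij}(z))$ when $z$ has a single preimage, in $\Sigma_{00}$. The second arises when $z$ has one preimage in $\Sigma_{00}$ and one in $\Sigma_{11}$, that is, when $\varphi$ glues two opposite sectors. Type (B) has no analogue in the model.

\begin{lemma}[patterns]\label{lem:patterns}
For $z\in Z\setminus N$, the set $\{(i,j):g_{ij}(z)=1\}$ is empty or a pattern of type {\rm(A)} or {\rm(B)}.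
\end{lemma}

\begin{proof}
Each $k$ differs from two values of $i$, so $\sum_ig_{ij}\equiv2\sum_k\sum_{l\ne j}n_{kl}\equiv0\pmod 2$. Exchanging rows and columns, $\sum_jg_{ij}\equiv0$. So the rows of $(g_{ij})$ belong to $\{000,011,101,110\}$ and have sum zero modulo $2$. Exactly one nonzero row is impossible. If exactly two rows are nonzero, they are equal; with $k$ the index of the zero row and $l$ the position of the zero in the other two, the pattern is of type (A). If all three rows are nonzero, they are distinct, since two equal rows would force the third to vanish. Then the position $\tau(i)$ of the zero in row $i$ defines a permutation, and the pattern is of type (B).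
\end{proof}

For any weights $W_{ij}>0$, Lemmas~\ref{lem:cover} and~\ref{lem:patterns} give
\begin{equation}\label{eq:reduction}
\sum_{i,j}W_{ij}|Q_{ij}|\le\int_Z\sum_{i,j}W_{ij}\mathbf 1_{Z_{ij}}|\langle U_i\wedge V_j,\xi\rangle|\,d\mathcal H^2\le\Theta\,\mathcal H^2(Z),
\end{equation}
where $\Theta$ is the maximum of $\sum_{(i,j)\in\mathcal G}W_{ij}|\langle U_i\wedge V_j,\xi\rangle|$ over all patterns $\mathcal G$ of type (A) or (B) and all unit simple $\xi$. The competitor has disappeared from the problem; it remains to choose the weights.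

\section{Weights and comass}\label{sec:comass}

From now on $q=q_S$, with $|S|$ as small as needed and, in particular, $|q_S-q^0|\le\eta_*$.

\subsection{The weights}

We orient $U_i$ and $V_j$ toward a given sector. For $i\ne k$ the third index is $-i-k$; put
\[
U_i^k=x_k-x_{-i-k},\qquad V_j^l=y_l-y_{-j-l}\qquad(i\ne k,\ j\ne l),\qquad\xi_{kl}=\frac{x_k\wedge y_l}{\sin\theta_{kl}} .
\]
Then $U_i^{i\pm1}=\pm U_i$, $V_j^{j\pm1}=\pm V_j$, these vectors have norm $\sqrt3$ by \eqref{eq:familyprops}, and $\xi_{kl}$ is a unit simple $2$-vector of the plane of $\Sigma_{kl}$. The two vectors $U_i^k$, $i\ne k$, are $x_k-x_{k+1}$ and $x_k-x_{k-1}$. Since $A=A'=0$,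
\begin{equation}\label{eq:three}
\sum_{i\ne k}U_i^k=3x_k,\qquad\sum_{j\ne l}V_j^l=3y_l,\qquad\tfrac19\sum_{i\ne k,\ j\ne l}U_i^k\wedge V_j^l=x_k\wedge y_l .
\end{equation}
Let $m_{ij}^{kl}=\langle U_i^k\wedge V_j^l,\xi_{kl}\rangle$ for $i\ne k$, $j\ne l$. At $S=0$ it equals $(U_i^k\cdot x_k)(V_j^l\cdot y_l)=\frac94$, so it is positive for small $S$ and is the factor by which $f_{ij}$ multiplies areas on $\Sigma_{kl}$. Since $f_{ij}$ is injective on $D_{ij}$, we have $|Q_{ij}|=\sum_{k\ne i,\,l\ne j}\frac12\theta_{kl}m_{ij}^{kl}$, and therefore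
\begin{equation}\label{eq:lhs}
\sum_{i,j}W_{ij}|Q_{ij}|=\sum_{k,l}\tfrac12\theta_{kl}\,\langle\Omega_{kl},\xi_{kl}\rangle,\qquad\text{where}\quad\Omega_{kl}=\sum_{i\ne k,\ j\ne l}W_{ij}\,U_i^k\wedge V_j^l .
\end{equation}

The model suggests $W\equiv\frac13\cdot\frac13$. By \eqref{eq:three} this gives $\Omega_{kl}=x_k\wedge y_l$ and $\langle\Omega_{kl},\xi_{kl}\rangle=\sin\theta_{kl}$. For $S=0$ this is $1$ and the choice is right. For $S=-tI$ we have $1-\sin\theta_{kl}\ge\frac12s_{kl}^2\ge\frac18t^2$, so the left side of \eqref{eq:reduction} falls short of the area by an amount of order $t^2$, which is too much to exclude a gain of order $t^3$. We therefore adjust the nine weights so that the nine numbers $\langle\Omega_{kl},\xi_{kl}\rangle$ are exactly $1$.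

\begin{lemma}\label{lem:weights}
For small $|S|$ there are unique weights $W_{ij}=W_{ij}(S)$ with $\langle\Omega_{kl},\xi_{kl}\rangle=1$ for all $k,l$. They are positive and $|W_{ij}-\frac19|\le C|S|^2$. Moreover $|\Omega_{kl}-\xi_{kl}|\le C|S|^2$ and
\begin{equation}\label{eq:exact}
\sum_{i,j}W_{ij}|Q_{ij}|=\mathcal H^2(X_S\cap\mathbb B).
\end{equation}
\end{lemma}

\begin{proof}
The conditions form a linear system $\mathcal A(S)W=\mathbf 1$, where $(\mathcal A(S)W)_{kl}=\sum_{i\ne k,\,j\ne l}m_{ij}^{kl}W_{ij}$ and $\mathcal A(S)$ is continuous in $S$. Let $J$ be the $3\times3$ matrix of ones and $P=J-I$. Then $\mathcal A(0)W=\frac94PWP$, and $P$ is invertible, with inverse $\frac12J-I$. So $\mathcal A(S)$ is invertible with bounded inverse for small $S$. For the constant matrix $W^0\equiv\frac19$ we saw that $(\mathcal A(S)W^0)_{kl}=\sin\theta_{kl}=1+O(|S|^2)$. Hence $W-W^0=\mathcal A(S)^{-1}(\mathbf 1-\mathcal A(S)W^0)=O(|S|^2)$, and $W>0$. By \eqref{eq:three}, $\Omega_{kl}-x_k\wedge y_l=\sum(W_{ij}-\frac19)U_i^k\wedge V_j^l$ has norm at most $C|S|^2$, and $|x_k\wedge y_l-\xi_{kl}|=1-\sin\theta_{kl}\le C|S|^2$.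 Finally \eqref{eq:exact} follows from \eqref{eq:lhs} and Lemma~\ref{lem:proj}(c).
\end{proof}

The matrix $\mathcal A(S)$ is only known to be close to $\mathcal A(0)$. The correction of the weights is nevertheless of second order, and this comes from \eqref{eq:three}, that is, from $A=A'=0$.

\subsection{Two bounds for the comass}

The \emph{comass} of $\Omega\in\Lambda^2\mathbb R^n$ is $\|\Omega\|=\max\langle\Omega,\xi\rangle$ over unit simple $\xi$. It satisfies $\|-\Omega\|=\|\Omega\|$ and $\|\Omega\|\le\|\Omega'\|+|\Omega-\Omega'|$. The price of the new weights is that $\Omega_{kl}$ is no longer a multiple of $\xi_{kl}$. The first bound shows that an error orthogonal to $\xi_{kl}$ costs only its square; this is the source of the exponent $4=2\cdot2$.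

\begin{lemma}\label{lem:tilt}
If $\xi$ is unit simple and $\langle\zeta,\xi\rangle=0$, then $\|\xi+\zeta\|\le1+\frac12|\zeta|^2$.
\end{lemma}

\begin{proof}
Let $\xi'$ be unit simple and $d=|\xi'-\xi|$. Then $\langle\xi,\xi'\rangle=1-\frac12d^2$ and $\langle\zeta,\xi'\rangle=\langle\zeta,\xi'-\xi\rangle\le|\zeta|d$, while $|\zeta|d-\frac12d^2\le\frac12|\zeta|^2$.
\end{proof}

The second bound applies at $S=0$, where the $U$'s lie in the first factor $\mathbb R^2$ and the $V$'s in the second.

\begin{lemma}\label{lem:op}
Let $\Omega=\sum_ra_r\wedge b_r$ with $a_r$ in the first factor $\mathbb R^2$ and $b_r$ in the second, and let $H=\sum_ra_rb_r^T$, a $2\times2$ matrix. Then $\|\Omega\|\le|H|$.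
\end{lemma}

\begin{proof}
Let $e,\tilde e\in\mathbb R^n$ be orthonormal, with components $e',\tilde e'$ in the first factor and $e'',\tilde e''$ in the second. Then
\[
\langle\Omega,e\wedge\tilde e\rangle=e'^TH\tilde e''-\tilde e'^THe''\le|H|\big(|e'||\tilde e''|+|e''||\tilde e'|\big)\le|H|,
\]
by the Cauchy--Schwarz inequality applied to $(|e'|,|e''|)$ and $(|\tilde e''|,|\tilde e'|)$.
\end{proof}

\subsection{The pointwise inequality}

\begin{lemma}\label{lem:pointwise}
For small $|S|$, every pattern $\mathcal G$ of type {\rm(A)} or {\rm(B)} and every unit simple $\xi$,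
\[
\sum_{(i,j)\in\mathcal G}W_{ij}\,|\langle U_i\wedge V_j,\xi\rangle|\le1+C|S|^4 .
\]
\end{lemma}

\begin{proof}
Since $W_{ij}>0$, the left side equals $\langle\Omega^\varepsilon,\xi\rangle$ for some choice of signs $\varepsilon_{ij}=\pm1$, where $\Omega^\varepsilon=\sum_{\mathcal G}\varepsilon_{ij}W_{ij}U_i\wedge V_j$. So we must bound the comass of finitely many $2$-vectors $\Omega^\varepsilon$, each continuous in $S$. We show that each of them either is $\pm\Omega_{kl}$ or has comass less than $1$ at $S=0$. In the first case $\Omega_{kl}=\xi_{kl}+\zeta$ with $\langle\zeta,\xi_{kl}\rangle=0$ and $|\zeta|\le C|S|^2$ by Lemma~\ref{lem:weights}, and Lemma~\ref{lem:tilt} gives $\|\Omega_{kl}\|\le1+C|S|^4$. In the second case the comass stays below $1$ for small $S$.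

\emph{Type} (A). Let $\mathcal G=\{i\ne k,\,j\ne l\}$, let $a,a'$ be the two vectors $U_i^k$ and $b,b'$ the two vectors $V_j^l$. Absorbing signs, the four terms of $\Omega^\varepsilon$ are $a\wedge b$, $a\wedge b'$, $a'\wedge b$, $a'\wedge b'$ with weights $W_{ij}$ and signs $\epsilon_1,\dots,\epsilon_4$. If the four signs are equal, $\Omega^\varepsilon=\pm\Omega_{kl}$. For the other $14$ choices let $S=0$. Then $a,a',b,b'$ have norm $\sqrt3$, $|a+a'|=|b+b'|=3$ by \eqref{eq:three}, and $|a-a'|=|b-b'|=\sqrt3$. The matrix of Lemma~\ref{lem:op} is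
\[
H=\tfrac19\big[a(\epsilon_1b+\epsilon_2b')^T+a'(\epsilon_3b+\epsilon_4b')^T\big].
\]
If $\epsilon_1\ne\epsilon_2$ or $\epsilon_3\ne\epsilon_4$, one of the two parentheses has norm $\sqrt3$ and the other at most $3$, so $|H|\le\frac19(\sqrt3\cdot\sqrt3+\sqrt3\cdot3)=\frac13+\frac1{\sqrt3}<1$. Otherwise $\epsilon_1=\epsilon_2=-\epsilon_3=-\epsilon_4$, $H=\pm\frac19(a-a')(b+b')^T$, and $|H|=\frac1{\sqrt3}<1$.

\emph{Type} (B). Let $\mathcal G=\{j\ne\tau(i)\}$ and $S=0$. Now $H=\frac19\sum_{\mathcal G}\varepsilon_{ij}U_iV_j^T$. For unit vectors $a,b\in\mathbb R^2$ put $\sigma_i=|U_i\cdot a|$ and $\sigma'_i=|V_{\tau(i)}\cdot b|$. Then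
\[
a^THb\le\tfrac19\sum_i\sum_{i'\ne i}\sigma_i\sigma'_{i'}=\tfrac19\,\sigma^TP\sigma'\le\tfrac19|P\sigma||\sigma'| .
\]
In each factor, $p_{i+1}-p_{i-1}=p_i(\omega-\bar\omega)$ is $\sqrt3\,p_i$ rotated by a right angle, so \eqref{eq:p} gives $|\sigma|^2=|\sigma'|^2=\frac92$. Since $P^2=J+I$, we have $|P\sigma|^2=|\sigma|^2+(\sum_i\sigma_i)^2$. The Cauchy--Schwarz bound $(\sum_i\sigma_i)^2\le3|\sigma|^2$ would only give $|H|\le1$; a strict inequality comes from $\sum_iU_i=0$. The three numbers $U_i\cdot a$ have sum zero, so their absolute values are $u,v,u+v$ in some order, with $u,v\ge0$ and $2(u^2+uv+v^2)=\frac92$. From $4(u^2+uv+v^2)-3(u+v)^2=(u-v)^2\ge0$ we get $(u+v)^2\le3$, hence $(\sum_i\sigma_i)^2=4(u+v)^2\le12$ and $|P\sigma|^2\le\frac{33}2$. Thus $|H|\le\frac19\sqrt{\frac{33}2\cdot\frac92}=\frac{\sqrt{33}}6<1$.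
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:quartic}]
Choose $s_0$ so that Lemmas~\ref{lem:proj}, \ref{lem:weights} and~\ref{lem:pointwise} apply for $|S|\le s_0$. In \eqref{eq:reduction} with $q=q_S$ and $W=W(S)$, the left side is $\mathcal H^2(X_S\cap\mathbb B)$ by \eqref{eq:exact}, $\Theta\le1+C|S|^4$ by Lemma~\ref{lem:pointwise}, and $Z=\varphi(X_S\cap\mathbb B)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{Minimality}

The cone $X$ is a union of nine closed planar quadrants. So it is closed, its $\mathcal H^2$ measure is locally finite, and it is reduced. Let $\varphi$ be Lipschitz with $\varphi=\mathrm{id}$ outside a closed ball $B$ and $\varphi(B)\subset B$. Choose $\lambda>0$ such that $B$ lies in the open ball of radius $\lambda$ about $0$, and let $E=X\cap\lambda\mathbb B$. The map $z\mapsto\lambda^{-1}\varphi(\lambda z)$ is the identity on $K$ and sends $X\cap\mathbb B$ onto $\lambda^{-1}\varphi(E)$. Proposition~\ref{prop:quartic} with $S=0$ gives $\mathcal H^2(E)\le\mathcal H^2(\varphi(E))$ after scaling. Points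 of $E\cap B$ are mapped into $\varphi(X)\cap B$ and points of $E\setminus B$ are fixed, so
\[
\mathcal H^2(E\cap B)+\mathcal H^2(E\setminus B)=\mathcal H^2(E)\le\mathcal H^2(\varphi(E))\le\mathcal H^2(\varphi(X)\cap B)+\mathcal H^2(E\setminus B).
\]
We subtract the finite number $\mathcal H^2(E\setminus B)$ and use $E\cap B=X\cap B$ to obtain $\mathcal H^2(X\cap B)\le\mathcal H^2(\varphi(X)\cap B)$.

\subsection{Failure of full length}

Let $|S|\le s_0$ and let $\varphi$ be admissible. By \eqref{eq:admissible}, $\varphi=\mathrm{id}$ on $K_S$ and $\varphi(X_S)\cap\mathbb B=\varphi(X_S\cap\mathbb B)$. Since $(1+u)^{-1}\ge1-u$ for $u\ge0$ and $\mathcal H^2(X_S\cap\mathbb B)\le9\pi/2$, Proposition~\ref{prop:quartic} yields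
\begin{equation}\label{eq:gainbound}
\text{gain of }\varphi\text{ on }X_S\ \le\ C_0|S|^4,
\end{equation}
with $C_0$ independent of $S$ and $\varphi$.

Fix any subdivision of $K$ and any $\eta_1>0$, $C_1\ge1$. Let $S=-tI$ with $t>0$ small. By Lemma~\ref{lem:subdivision}, $K'=K_S$ is an $\eta_1$-deformation of $K$, and $X'=X_S$. By Lemma~\ref{lem:cubic}, $\mathcal H^1(K')-\mathcal H^1(K)\ge\frac38t^3>0$. If the property in Definition~\ref{def:full} held with these data, some admissible map would have gain at least $\frac3{8C_1}t^3$ on $X_S$, and \eqref{eq:gainbound} would give $\frac3{8C_1}t^3\le C_0t^4$. This is false for small $t$. As the subdivision, $\eta_1$ and $C_1$ were arbitrary, $X$ is not full length. \qed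

\section{The sharp exponent}\label{sec:sharp}

With the six triple points as vertices, an $\eta$-deformation of $K$ is a net $K(q)$ with $|q-q^0|\le\eta$, and its length is $L(q)$ by Lemma~\ref{lem:proj}(c). We follow the scheme of Section~\ref{sub:heuristics}: a push gains $c|\nabla L|^2$, and $|\nabla L|$ is bounded below by a power of $|L-L_0|$.

\subsection{Pushing along the forces}

\begin{lemma}\label{lem:push}
For $q$ close to $q^0$, some admissible map has gain at least $c|\nabla L(q)|^2$ on $X(q)$.
\end{lemma}

\begin{proof}
Let $|q-q^0|\le\eta\le\eta_*$. For each vertex $v$ of $q$ let $\beta_v$ be the closed ball of radius $\frac14$ centered at $v/2$; it lies in the open unit ball. We first describe $X(q)\cap\beta_v$ for small $\eta$.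

The six balls are disjoint, because at $q^0$ their centers are at mutual distance $\sqrt3/2$ or $\sqrt2/2$. The ball $\beta_v$ does not meet the sectors not containing $v$. Indeed, let $v=x_i$ and $k\ne i$. At $q^0$, $|sx_k^0+ty_l^0-\frac12x_i^0|^2=s^2+\frac s2+\frac14+t^2\ge\frac14$ for $s,t\ge0$. If $|s_{kl}|\le\frac12$, a point $sx_k+ty_l$ of $\Sigma_{kl}$ has $\frac12(s^2+t^2)\le1$, so its distance to $v/2$ is at least $\frac12-4\eta>\frac14$. The case $v=y_j$ is symmetric. Next, let $\Sigma$ be a sector containing $v$, with angle $\theta>\frac\pi4$ and unit tangent $\tau\perp v$ at $v$. A point $sv+t\tau\in\beta_v$ with $t\ge0$ has $s\ge\frac14\ge t$, so it makes an angle at most $\frac\pi4$ with $v$ and lies in $\Sigma$. Thus $\Sigma\cap\beta_v=\Pi_\tau\cap\beta_v$, where $\Pi_\tau=\{sv+t\tau:s\in\mathbb R,\ t\ge0\}$.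

Fix a smooth $\psi_0\ge0$ supported in $B(0,\frac14)$ with $\psi_0\ge1$ on $B(0,\frac18)$, let $\Lambda=\max|\nabla\psi_0|$ and $\psi_v(z)=\psi_0(z-v/2)$. Fix $\epsilon>0$ with $3\epsilon\Lambda<1$ and $\epsilon\Lambda^2\le\frac18$, and put
\[
\varphi(z)=z+\epsilon\sum_v\psi_v(z)\,g_v .
\]
Since $|g_v|\le3$ and the supports are disjoint, $\varphi-\mathrm{id}$ has Lipschitz constant at most $3\epsilon\Lambda<1$, so $\varphi$ is Lipschitz and injective. It is the identity outside $\mathbb B$. If a point $p\in\mathbb B$ had its image $p'$ outside $\mathbb B$, then $\varphi(p)=p'=\varphi(p')$ would contradict injectivity. So $\varphi$ is admissible.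

By \eqref{eq:admissible} and (T2), $\mathcal H^2(\varphi(X(q))\cap\mathbb B)$ is at most the sum over the nine sectors of the integral of the Jacobian $J$ of $\varphi$ along the sector, and $J=1$ outside the balls. So the gain is at least $\sum_v\sum_\tau\int_{\Pi_\tau\cap\beta_v}(1-J)$, where $\tau$ runs over the three tangents at $v$. Fix $v$ and $\tau$, write $\psi=\psi_v$, $g=g_v$, and use the coordinates $(s,t)$ on $\Pi_\tau$. Since $g\wedge g=0$,
\[
J=\big|(v+\epsilon\,\partial_s\psi\,g)\wedge(\tau+\epsilon\,\partial_t\psi\,g)\big|=|v\wedge\tau+\epsilon\chi|,\qquad\chi=\partial_s\psi\,g\wedge\tau+\partial_t\psi\,v\wedge g .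
\]
From $\sqrt{1+u}\le1+\frac u2$ we get $J\le1+\epsilon\langle v\wedge\tau,\chi\rangle+\frac12\epsilon^2|\chi|^2$. Here $|\chi|\le2\Lambda|g|$, and $\langle v\wedge\tau,\chi\rangle=\partial_s\psi\,(g\cdot v)+\partial_t\psi\,(g\cdot\tau)=\partial_t\psi\,(g\cdot\tau)$ because $g\perp v$. Integrating in $t$ from $0$ to $\infty$ gives $\int_{\Pi_\tau}\partial_t\psi=-I_v$, where $I_v=\int_{\mathbb R}\psi(sv)\,ds\ge\frac14$. The half-disk $\Pi_\tau\cap\beta_v$ has area $\pi/32$. Since $\sum_\tau g\cdot\tau=|g|^2$,
\[
\sum_\tau\int_{\Pi_\tau\cap\beta_v}(1-J)\ge\epsilon I_v|g|^2-3\cdot\frac\pi{32}\cdot2\epsilon^2\Lambda^2|g|^2\ge\Big(\frac\epsilon4-\epsilon^2\Lambda^2\Big)|g|^2\ge\frac\epsilon8|g|^2 .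
\]
Summing over $v$ and using \eqref{eq:gradient}, the gain is at least $\frac\epsilon8|\nabla L|^2$.
\end{proof}

\subsection{Coordinates adapted to the length}

By \eqref{eq:length}, the variables $A,A'$ carry the nondegenerate quadratic part of $L-L_0$, and the tilt $S$ carries the cubic part. We make $A,A',S$ part of a coordinate system. For any configuration $q$ define the linear maps $T,T':\mathbb R^2\to\mathbb R^n$ and the $2\times2$ matrix $S(q)$ by
\[
T=\tfrac23\sum_kx_kp_k^T,\qquad T'=\tfrac23\sum_ly_lp_l^T,\qquad S(q)=T^TT' .
\]
They are smooth in $q$, and $|T|,|T'|\le2$. By \eqref{eq:p}, $Tp_k=\frac23\big(x_k-\frac12(A-x_k)\big)=x_k-\frac13A$, and $T'p_l=y_l-\frac13A'$ by the same computation. Hence, with $\delta=|A|+|A'|$ and $S=S(q)$,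
\begin{equation}\label{eq:skl}
s_{kl}=p_k^TSp_l+\tfrac13A\cdot T'p_l+\tfrac13A'\cdot Tp_k+\tfrac19A\cdot A',\qquad|s_{kl}|\le|S|+C\delta .
\end{equation}
For the family \eqref{eq:family}, the third identity in \eqref{eq:p} gives $Tp=(p,0,0)$ and $T'p=(Sp,\sqrt{I-S^TS}\,p,0)$, so $S(q_S)=S$ and the notation is consistent.

The map $q\mapsto(A,A',S(q))$ is a submersion at $q^0$. Indeed, the differential of $A$ sends $(\dot x_k)$, with $\dot x_k\perp x_k^0$, to $\sum\dot x_k$, which is onto because the hyperplanes $(x_0^0)^\perp$ and $(x_1^0)^\perp$ are distinct and so span $\mathbb R^n$. The same holds for $A'$, which depends on the other three variables. And for any matrix $S_1$, along the smooth curve $s\mapsto q_{sS_1}$ we have $(A,A',S)=(0,0,sS_1)$, so the image of the differential also contains all vectors $(0,0,S_1)$. We can therefore complete $(A,A',S)$ to smooth coordinates $(A,A',S,m)$ on a neighborhood of $q^0$, vanishing at $q^0$. We work in a neighborhood $\mathcal U$ that corresponds to a small Euclidean ball centered at $0$ in these coordinates. On $\mathcal U$ the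 first and second coordinate derivatives of the functions $s_{kl}$ are bounded, and $|\nabla L|\ge c|\partial L|$, where $\partial$ is the coordinate gradient.

On $A=A'=0$, \eqref{eq:skl} shows that $R=\sum r(p_k^TSp_l)$ depends on $S$ alone. Its leading term is the cubic form $\kappa(S)=\frac16\sum_{k,l}(p_k^TSp_l)^3$. This form vanishes in some directions, but its gradient does not.

\begin{lemma}\label{lem:kappa}
Write $Sz=\alpha z+\beta\bar z$ for $z\in\mathbb C$, with $\alpha,\beta\in\mathbb C$. Then $\kappa(S)=\frac38\operatorname{Re}(\alpha^3+\beta^3)$, and $|\nabla\kappa(S)|\ge c|S|^2$.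
\end{lemma}

\begin{proof}
We have $p_k^TSp_l=\operatorname{Re}\big(\omega^{-k}(\alpha\omega^l+\beta\omega^{-l})\big)=u_{l-k}+w_{-k-l}$, where $u_h=\operatorname{Re}(\alpha\omega^h)$ and $w_h=\operatorname{Re}(\beta\omega^h)$. The map $(k,l)\mapsto(l-k,-k-l)$ has determinant $2$, so it is a bijection of $(\mathbb Z/3)^2$, and $6\kappa=\sum_{h,h'}(u_h+w_{h'})^3$. Since $\sum_hu_h=\sum_hw_h=0$, the mixed terms $3\sum u_h^2\sum w_{h'}$ and $3\sum u_h\sum w_{h'}^2$ vanish, and $6\kappa=3\sum u_h^3+3\sum w_h^3$. Expanding $u_h^3=\frac18(\alpha\omega^h+\bar\alpha\omega^{-h})^3$ and using $\sum_h\omega^{\pm h}=0$, $\omega^{3h}=1$, we find $\sum_hu_h^3=\frac38(\alpha^3+\bar\alpha^3)=\frac34\operatorname{Re}\alpha^3$. This gives the formula. The gradient of $\operatorname{Re}\alpha^3$ in the real and imaginary parts of $\alpha$ has norm $3|\alpha|^2$, so in the linear coordinates $(\alpha,\beta)$ the gradient of $\kappa$ has norm $\frac98\sqrt{|\alpha|^4+|\beta|^4}$. It remains to note that $|S|\le|\alpha|+|\beta|$.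
\end{proof}

\begin{lemma}\label{lem:gradient}
For $q$ close to $q^0$, with $S=S(q)$,
\[
|\nabla L|\ge c\,(\delta+|S|^2),\qquad|L-L_0|\le C(\delta^2+|S|^3),\qquad|\nabla L|\ge c\,|L-L_0|^{2/3}.
\]
\end{lemma}

\begin{proof}
For small $s$ we have $r(s)=O(|s|^3)$, $r'(s)=(1-s^2)^{-1/2}-1=\frac12s^2+O(s^4)$ and $r''(s)=s(1-s^2)^{-3/2}=O(|s|)$. The chain rule and \eqref{eq:skl} give, on $\mathcal U$,
\begin{equation}\label{eq:Rbounds}
|R|\le C(|S|+\delta)^3,\qquad|\partial R|\le C(|S|+\delta)^2,\qquad|\partial^2R|\le C(|S|+\delta).
\end{equation}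
By \eqref{eq:length}, $\partial_AL=-A'-\partial_AR$, $\partial_{A'}L=-A-\partial_{A'}R$ and $\partial_SL=-\partial_SR$. The first two identities give
\begin{equation}\label{eq:first}
|\nabla L|\ge c_1\delta-C_2(|S|+\delta)^2 .
\end{equation}
For the third, the segment from $(0,0,S,m)$ to $(A,A',S,m)$ lies in the coordinate ball and has length at most $\delta$, and along it $|\partial^2R|\le C(|S|+\delta)$. So $\partial_SR$ differs by at most $C(|S|+\delta)\delta$ from its value at $(0,0,S,m)$, which is $\nabla\kappa(S)+O(|S|^4)$ because $r'(s)=\frac12s^2+O(s^4)$. By Lemma~\ref{lem:kappa}, absorbing the term $O(|S|^4)$ for small $S$,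
\begin{equation}\label{eq:second}
|\nabla L|\ge c_1|S|^2-C_2(|S|+\delta)\delta ,
\end{equation}
after decreasing $c_1$ and increasing $C_2$. Inequality \eqref{eq:first} is useful when $\delta$ dominates $|S|^2$, and \eqref{eq:second} in the opposite case. Let $M=\max(1,8C_2/c_1)$.

If $\delta\ge M|S|^2$, then $(|S|+\delta)^2\le2\delta/M+2\delta^2$. For $\delta\le c_1/(8C_2)$, \eqref{eq:first} gives $|\nabla L|\ge\frac12c_1\delta\ge\frac14c_1(\delta+|S|^2)$.

If $\delta<M|S|^2$, then $(|S|+\delta)\delta\le M|S|^3+M^2|S|^4$. For $|S|$ so small that $C_2(M|S|+M^2|S|^2)\le\frac12c_1$, \eqref{eq:second} gives $|\nabla L|\ge\frac12c_1|S|^2\ge\frac{c_1}{2(M+1)}(\delta+|S|^2)$.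

This proves the first inequality. For $\delta\le1$, \eqref{eq:length} and \eqref{eq:Rbounds} give $|L-L_0|\le\delta^2+C(|S|+\delta)^3\le C(\delta^2+|S|^3)$. Hence $|L-L_0|^{2/3}\le C(\delta^{4/3}+|S|^2)\le C(\delta+|S|^2)\le C|\nabla L|$.
\end{proof}

Lemmas~\ref{lem:push} and~\ref{lem:gradient} give a gain of at least $c(\delta+|S|^2)^2$ on $X(q)$. So the quartic bound of Proposition~\ref{prop:quartic} does depend on $A=A'=0$: a net whose triples are unbalanced by $\delta$ allows a gain of order at least $\delta^2$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]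
(1) Choose $\eta_0$ so that Lemmas~\ref{lem:proj}, \ref{lem:push} and~\ref{lem:gradient} apply for $|q-q^0|\le\eta_0$. For $K'=K(q)$, some admissible map has gain at least $c|\nabla L|^2\ge c|L-L_0|^{4/3}=c|\mathcal H^1(K')-\mathcal H^1(K)|^{4/3}$.

(2) For $q=q_S$ we have $\delta=0$ and $S(q)=S$, so $|\nabla L|\ge c|S|^2$ and Lemma~\ref{lem:push} gives a gain of at least $c|S|^4$. The upper bound is \eqref{eq:gainbound}. Now fix a subdivision and an exponent $p<\frac43$, and suppose that for some $\eta_0,c>0$ every $\eta_0$-deformation $K'$ longer than $K$ admits an admissible map with gain at least $c\,(\mathcal H^1(K')-\mathcal H^1(K))^p$. By Lemmas~\ref{lem:cubic} and~\ref{lem:subdivision} this applies to $K_S$ with $S=-tI$ and $t>0$ small, for which the excess is $\frac38t^3(1+O(t^2))$. Then \eqref{eq:gainbound} gives $C_0t^4\ge c't^{3p}$ for all small $t>0$, with $c'>0$, which is impossible since $3p<4$.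
\end{proof}

\begin{thebibliography}{9}

\bibitem{David}
Guy David, \emph{$C^{1+\alpha}$-Regularity for Two-Dimensional Almost-Minimal Sets in $\mathbb R^n$}, arXiv:0806.2080 (2008).

\bibitem{Federer}
Federer, \emph{Geometric Measure Theory}.

\end{thebibliography}
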